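# Path sums in a rectangle and integrals of stable envelopes on $T^*Gr(k,n)$

## 1. Two integrals on $T^*\mathbb P^1$

Let the torus $(\mathbb C^*)^2$ act on $\mathbb C^2$ with weights $a_1,a_2$, and let an extra $\mathbb C^*_\hbar$ scale the cotangent fibers of $X=T^*\mathbb P^1$ with weight $\hbar$. Put $u=a_2-a_1$. The fixed points are $p_1=[e_1]$ and $p_2=[e_2]$ with zero covector. The tangent weights (base direction first, then cotangent direction) are
$$p_1:\ u,\ \hbar-u,\qquad\qquad p_2:\ -u,\ \hbar+u .$$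

Flow by a cocharacter $t\mapsto(t^{s_1},t^{s_2})$ with $s_1<s_2$ and let $t\to0$. A point $[1:c]$ goes to $[1:t^{s_2-s_1}c]\to p_1$. So $\mathbb P^1\setminus p_2$ flows to $p_1$. The cotangent fiber $T^*_{p_2}\mathbb P^1$ has weight $\hbar+u$ and flows to $p_2$, while a nonzero covector at $p_1$ (weight $\hbar-u$) runs off to infinity.

Consider the equivariant classes $S_2=[T^*_{p_2}\mathbb P^1]$ and $S_1=[\mathbb P^1]+[T^*_{p_2}\mathbb P^1]$. A smooth subvariety restricts at a fixed point on it to the product of its normal weights, so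
$$S_2|_{p_1}=0,\quad S_2|_{p_2}=-u,\qquad S_1|_{p_1}=\hbar-u,\quad S_1|_{p_2}=(\hbar+u)+(-u)=\hbar .$$
The fiber was added to $[\mathbb P^1]$ to make $S_1|_{p_2}$ independent of $a$. Localization gives the "integrals"
$$\frac{-u}{-u(\hbar+u)}=\frac1{\hbar+u}\quad(\text{for }S_2),\qquad \frac{\hbar-u}{u(\hbar-u)}+\frac{\hbar}{-u(\hbar+u)}=\frac1u\Big(1-\frac{\hbar}{\hbar+u}\Big)=\frac1{\hbar+u}\quad(\text{for }S_1).$$
In the second computation each summand has a pole at $u=0$ and the sum has none. The answer is a single fraction whose denominator $\hbar+u$ has nonnegative coefficients.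

The classes $S_1,S_2$ are the stable envelopes of $T^*\mathbb P^1$. How does one write such integrals on $T^*Gr(k,n)$ without the false poles at $a_i=a_j$? The theorem of this talk does it by a sum over orderings of the boxes of a rectangle.

## 2. Stable envelopes on $T^*Gr(k,n)$

Let $1\le k\le n-1$, $X=T^*Gr(k,n)$, $N=k(n-k)$, and let $\mathsf T=(\mathbb C^*)^n\times\mathbb C^*_\hbar$ act on $X$: the torus $(\mathbb C^*)^n$ acts on $\mathbb C^n$ with weights $a_1,\dots,a_n$, and $\mathbb C^*_\hbar$ scales the cotangent fibers. Put $R=H^\bullet_{\mathsf T}(\mathrm{pt})=\mathbb C[a_1,\dots,a_n,\hbar]$.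

The fixed points $p_J$ are indexed by $k$-subsets $J\subset\{1,\dots,n\}$; $p_J$ is $V_J=\mathrm{span}(e_j:j\in J)$ with zero covector. From $T_{p_J}X=\mathrm{Hom}(V_J,\mathbb C^n/V_J)\oplus\mathrm{Hom}(V_J,\mathbb C^n/V_J)^*\otimes\hbar$ the weights of $T_{p_J}X$ are
$$a_i-a_j\quad\text{and}\quad \hbar-a_i+a_j\qquad(j\in J,\ i\notin J),$$
and $e(T_{p_J}X)$ is their product. The restriction of a class to $p_J$ is an element of $R$. We recall one standard fact: if $\mathsf T$ acts on an invariant $\mathbb P^1\subset X$ through a character $\chi$, the restrictions of a class to the two fixed points agree modulo $\chi$, because the subtorus $\ker\chi$ acts trivially on this connected curve.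

Let $\mathfrak C=\{a_1<\dots<a_n\}$ be the chosen chamber. Fix a cocharacter $t\mapsto(t^{s_1},\dots,t^{s_n})$ with $s_1<\dots<s_n$. A weight is attracting if its $(\mathbb C^*)^n$-part is positive on $\mathfrak C$, that is, if the direction contracts as $t\to0$; otherwise it is repelling. Let $\operatorname{Attr}(p)$ be the set of points of $X$ that tend to $p$ as $t\to 0$, and let $\operatorname{Attr}^f(p_I)$ be the smallest closed set that contains $p_I$ and contains $\operatorname{Attr}(p_J)$ whenever it contains $p_J$. In Section 1, $\operatorname{Attr}^f(p_2)=T^*_{p_2}\mathbb P^1$ and $\operatorname{Attr}^f(p_1)=\mathbb P^1\cup T^*_{p_2}\mathbb P^1$.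

**Definition (stable envelope).** By Maulik–Okounkov, *Quantum groups and quantum cohomology*, Astérisque 408, Thm 3.3.4, the class $\operatorname{Stab}(p_I)\in H^\bullet_{\mathsf T}(X)$ is defined by three axioms:

1. it vanishes on $X\setminus\operatorname{Attr}^f(p_I)$;
2. $\operatorname{Stab}(p_I)|_{p_I}=e(N^-_{p_I})$, the product of the repelling weights of $T_{p_I}X$, taken with the signs above;
3. $\deg_a\operatorname{Stab}(p_I)|_{p_J}<\tfrac12\dim X=N$ for $J\ne I$, where $\deg_a$ is the degree in the variables $a$, and $\hbar$ has degree $0$.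

The classes $S_1,S_2$ of Section 1 satisfy these axioms: the repelling weight is $\hbar-u$ at $p_1$ and $-u$ at $p_2$, and $\deg_aS_1|_{p_2}=\deg_a\hbar=0<1$.

The $\mathbb C^*_\hbar$-equivariant integral $\int_X\operatorname{Stab}(p_I)$ is defined by regarding $\operatorname{Stab}(p_I)$ as a $\mathbb C^*_\hbar$-equivariant class and localizing with respect to $\mathbb C^*_\hbar$. It equals $\lim_{a\to0}\sum_J\operatorname{Stab}(p_I)|_{p_J}/e(T_{p_J}X)$. We study this sum before taking the limit.

## 3. The middle fixed point of $T^*\mathbb P^2$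

Take $k=1$, $n=3$, $N=2$, and put $x=a_2-a_1$, $y=a_3-a_2$. A point $[x_1:x_2:x_3]$ flows to $p_j$ with $j$ the smallest index of a nonzero coordinate.

*The class $\operatorname{Stab}(p_3)$.* The part of $X$ over the point $[e_3]$ is closed and contains $\operatorname{Attr}(p_3)$, so the restrictions to $p_1,p_2$ vanish. At $p_3$ the repelling weights are $a_1-a_3,\ a_2-a_3$, and the sum over fixed points is the inverse product of the two attracting weights:
$$F_3=\frac1{(\hbar+x+y)(\hbar+y)} .$$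

*The class $\operatorname{Stab}(p_2)$.* The part of $X$ over the line $x_1=0$ is closed and contains $\operatorname{Attr}(p_2)$ and $\operatorname{Attr}(p_3)$, so the restriction to $p_1$ is $0$. At $p_2$ the weights are $-x,\ y,\ \hbar+x,\ \hbar-y$, so the restriction is $-x(\hbar-y)$. Let $\delta_3$ be the restriction to $p_3$. The curve joining $p_1,p_3$ gives $(a_3-a_1)\mid\delta_3$. Since $\deg_a\delta_3\le1$, we get $\delta_3=-(x+y)g$ with $g\in\mathbb C[\hbar]$. The curve joining $p_2,p_3$ gives $\delta_3\equiv-x\hbar$ modulo $y$, so $g=\hbar$. Therefore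
$$F_2=\frac{-x(\hbar-y)}{-xy(\hbar+x)(\hbar-y)}+\frac{-\hbar(x+y)}{(x+y)y(\hbar+x+y)(\hbar+y)}=\frac1y\Big(\frac1{\hbar+x}-\frac{\hbar}{(\hbar+x+y)(\hbar+y)}\Big).$$
The numerator over the common denominator is $(\hbar+x+y)(\hbar+y)-\hbar(\hbar+x)=y(2\hbar+x+y)$, so
$$F_2=\frac{2\hbar+x+y}{(\hbar+x)(\hbar+y)(\hbar+x+y)}=\frac1{\hbar+x+y}\Big(\frac1{\hbar+x}+\frac1{\hbar+y}\Big).$$

Two features of this computation matter later.

First, the answer is a sum of two positive-looking terms. They correspond to the two orderings of the symbols $a_1,a_2$: "first $a_1$, then $a_2$" contributes $\frac1{\hbar+x}\cdot\frac1{\hbar+x+y}$, and the other order contributes $\frac1{\hbar+y}\cdot\frac1{\hbar+x+y}$.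

Second, exchange $a_2$ and $a_3$ in $F_3$. The result is $\frac1{(\hbar+x)(\hbar-y)}$, so the middle expression for $F_2$ says exactly
$$F_2=\frac{(\hbar-y)\cdot F_3|_{a_2\leftrightarrow a_3}-\hbar F_3}{y}.$$

## 4. Paths in the rectangle and the theorem

Consider the rectangle with $n-k$ rows and $k$ columns, with boxes $(r,c)$ for row $r$ and column $c$. Let $\lambda$ be a partition whose diagram fits in it, $\lambda^t$ its conjugate padded with zeros to a $k$-tuple, and $\lambda^c$ the set of boxes of the rectangle not in $\lambda$. Put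
$$\Omega(\lambda)=\lambda^t+(k,k-1,\dots,1),$$
a $k$-subset of $\{1,\dots,n\}$. For $\lambda=(1)$ in the $2\times2$ rectangle, $\Omega(\lambda)=(1,0)+(2,1)=\{3,1\}$.

**Definition (path).** A path to $\lambda$ is an ordering $\mathcal S$ of all $N=k(n-k)$ boxes of the rectangle such that (i) the boxes of $\lambda$, in the order in which they occur, form a valid removal of $\lambda$ down to the empty partition (each box removed is a corner of the current diagram); (ii) the boxes of $\lambda^c$ form a valid removal of $\lambda^c$ regarded as a Young diagram after rotation by $180^\circ$; equivalently, after each step, $\lambda$ together with the boxes of $\lambda^c$ removed so far is a Young diagram. The set of paths to $\lambda$ is $\mathcal P_\lambda$.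

For $\lambda=(1)$ in the $2\times 2$ rectangle, $(2,2)$ must come after $(1,2)$ and $(2,1)$, and $(1,1)$ can come at any time. So there are $2\cdot4=8$ paths.

**Definition (weights of a path).** The box $(r,c)$ has index $r-c+k\in\{1,\dots,n-1\}$. For $\mathcal S=((e_i(1),e_i(2)))_{i=1}^N$ let $\mathcal T(\mathcal S)_j$ be the multiset $\sum_{i=1}^ja_{e_i(1)-e_i(2)+k}$. For a multiset $A=\sum_ik_ia_i$, with $k_i=0$ when $a_i$ does not occur, put
$$w(A)=\sum_i\Big(\hbar\,k_i(k_i-k_{i+1})+k_i(a_{i+1}-a_i)\Big),\qquad \mathbb V(\lambda)=\sum_{\mathcal S\in\mathcal P_\lambda}\prod_{j=1}^{N}\frac1{w(\mathcal T(\mathcal S)_j)} .$$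

For $k=1$, $n=3$ and $\lambda=(1)$ the boxes $(1,1),(2,1)$ have indices $1,2$. One lies in $\lambda$, the other in $\lambda^c$, and both orders are paths. Since $w(a_1)=\hbar+x$, $w(a_2)=\hbar+y$ and $w(a_1+a_2)=\hbar(0+1)+x+y$, we get $\mathbb V(\lambda)=F_2$ as in Section 3, and indeed $\Omega(\lambda)=\{2\}$.

**Theorem 1.** For every partition $\lambda$ in the $(n-k)\times k$ rectangle,
$$\mathbb V(\lambda)=\sum_{p_J\in X^{\mathsf T}}\frac{\operatorname{Stab}(p_{\Omega(\lambda)})|_{p_J}}{e(T_{p_J}X)} .$$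

This is stated as a conjecture in Matthew Crawford, Pavan Kartik and Reese Lance, "Integrals of stable envelopes for cotangent bundles to Grassmannians", arXiv:2510.21573 (2025). So the conjecture is true. It implies $\lim_{a\to0}\mathbb V(\lambda)=\int_X\operatorname{Stab}(p_{\Omega(\lambda)})$.

## 5. A denominator common to all paths in the $2\times2$ rectangle

The natural first attempt is to match the two sums: assign to each fixed point some group of paths, or build a bijection between terms. Take $k=2$, $n=4$. Every path, for every $\lambda$, ends with the full multiset $a_1+2a_2+a_3$, so every term of $\mathbb V(\lambda)$ contains the factor $1/w_{\rm full}$ with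
$$w_{\rm full}=\hbar\big(1\cdot(1-2)+2(2-1)+1\big)+(a_2-a_1)+2(a_3-a_2)+(a_4-a_3)=2\hbar+a_3+a_4-a_1-a_2 .$$
No tangent weight is proportional to this form, so the fixed-point side has no pole there. Conversely, the summands on the fixed-point side have poles along $a_i=a_j$, which no path term has. Each side must cancel poles that the other side never sees, and matching term by term cannot work.

The cancellation can be seen for the full rectangle, $\lambda=(2,2)$. The indices of $(1,1),(1,2),(2,1),(2,2)$ are $2,1,3,2$. One removes $(2,2)$, then $(1,2)$ and $(2,1)$ in either order, then $(1,1)$. With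
$$w_2=\hbar+a_3-a_2,\quad w_{12}=\hbar+a_3-a_1,\quad w_{23}=\hbar+a_4-a_2,\quad w_{123}=\hbar+a_4-a_1,$$
the weights of the multisets $a_2$, $a_1+a_2$, $a_2+a_3$, $a_1+a_2+a_3$, we find
$$\mathbb V=\frac1{w_2\,w_{123}\,w_{\rm full}}\Big(\frac1{w_{12}}+\frac1{w_{23}}\Big)=\frac{1}{w_2w_{12}w_{23}w_{123}},$$
because $w_{12}+w_{23}=w_{\rm full}$. Only the sum over all paths is simple.

So we look for a relation between whole sums, for different $\lambda$. Section 3 shows a candidate: passing from $F_3$ to $F_2$ used only $F_3$ and $F_3$ with $a_2,a_3$ exchanged. We shall prove that both sides of Theorem 1 satisfy this recursion for all simple reflections $a_i\leftrightarrow a_{i+1}$ (Sections 7 and 8), and that they agree for the full rectangle (Section 9).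

## 6. Roots, weights, and paths as pairs of weights

Let $(\cdot,\cdot)$ be the standard form on $\mathbb Z^n=\bigoplus\mathbb Z\varepsilon_j$ and write $a=\sum a_j\varepsilon_j$. A root $\gamma=\varepsilon_p-\varepsilon_q$ ($p\neq q$) gives the linear function $(a,\gamma)=a_p-a_q$, also denoted $\gamma$. The positive roots are those with $p>q$, that is, those positive on $\mathfrak C$; write $\gamma>0$ or $\gamma<0$. The simple roots are $\beta_i=\varepsilon_{i+1}-\varepsilon_i$, $1\le i\le n-1$. Put $Q=\bigoplus\mathbb Z\beta_i$ and $Q_+=\bigoplus\mathbb Z_{\ge0}\beta_i$, let $\mathrm{ht}$ be the height (sum of the coefficients of the $\beta_i$), and write $\mu\le\nu$ if $\nu-\mu\in Q_+$. For a root $\gamma$ let $s_\gamma$ be the reflection $\mu\mapsto\mu-(\gamma,\mu)\gamma$, and let $s_i=s_{\beta_i}$, which exchanges coordinates $i$ and $i+1$.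

Let $\Pi$ be the set of $\varepsilon_J=\sum_{j\in J}\varepsilon_j$ with $|J|=k$, and write $p_\mu=p_J$ for $\mu=\varepsilon_J$. Put $\mu_-=\varepsilon_{\{1,\dots,k\}}$ and $\mu_+=\varepsilon_{\{n-k+1,\dots,n\}}$. The rest of the proof uses the following facts.

* **(F1)** $(\gamma,\mu)\in\{0,\pm1\}$ for $\mu\in\Pi$ and $\gamma$ a root; $\Pi$ is stable under reflections, and all its elements have equal norm. Moreover $\mu+\beta_i\in\Pi$ iff $(\beta_i,\mu)=-1$, and $\mu-\beta_i\in\Pi$ iff $(\beta_i,\mu)=1$; in these cases the new element is $s_i\mu$.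
* **(F2)** $s_i$ permutes the positive roots other than $\beta_i$.
* **(F3)** On $V$ with basis $v_\mu$ ($\mu\in\Pi$) there are operators with $e_iv_\mu=v_{\mu+\beta_i}$, $f_iv_\mu=v_{\mu-\beta_i}$ (each read as $0$ if the index is not in $\Pi$), $h_iv_\mu=(\beta_i,\mu)v_\mu$, and $[e_i,f_j]=\delta_{ij}h_i$.
* **(F4)** $\mu_-\le\mu\le\mu_+$ for $\mu\in\Pi$. If $\mu\ne\mu_+$ there is $i$ with $(\beta_i,\mu)=-1$; if $\mu\ne\mu_-$ there is $i$ with $(\beta_i,\mu)=1$. Also $\mathrm{ht}(\mu_+-\mu_-)=N$.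
* **(F5)** The weights of $T_{p_\mu}X$ are $\gamma$ and $\hbar-\gamma$ for the $N$ roots $\gamma$ with $(\gamma,\mu)=-1$. Hence
$$e(T_{p_\mu}X)=\prod_{(\gamma,\mu)=-1}\gamma(\hbar-\gamma),\qquad e(N^-_{p_\mu})=c_\mu\prod_{\gamma<0,\,(\gamma,\mu)=-1}\gamma,\qquad c_\mu:=\prod_{\gamma>0,\,(\gamma,\mu)=-1}(\hbar-\gamma).$$

*Verification.* (F1): $(\varepsilon_p-\varepsilon_q,\varepsilon_J)$ is $[p\in J]-[q\in J]$, where $[\cdot]$ is $1$ if true and $0$ if false; and $\varepsilon_J+\beta_i\in\Pi$ iff $i\in J$, $i+1\notin J$. (F2): exchanging $i$ and $i+1$ changes the order of a pair $\{p,q\}$ only if $\{p,q\}=\{i,i+1\}$. (F3): take $V=\wedge^k\mathbb C^n$, $v_\mu$ the wedge of the $e_j$, $j\in J$, in increasing order, $e_i=E_{i+1,i}$, $f_i=E_{i,i+1}$. Replacing $i$ by $i+1$ when $i\in J$, $i+1\notin J$ keeps the order, so no sign appears; in all other cases the result is $0$. Also $[E_{i+1,i},E_{j,j+1}]=\delta_{ij}(E_{i+1,i+1}-E_{ii})$, and this acts on $v_\mu$ by $\delta_{ij}(\beta_i,\mu)$. (F4):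 if no $i$ has $i\in J$, $i+1\notin J$ with $i+1\le n$, then $J$ is closed under $i\mapsto i+1$ inside $\{1,\dots,n\}$, so $J$ is the top interval. Otherwise add $\beta_i$; this raises $\sum_{j\in J}j$ by $1$, so the process ends at $\mu_+$, and $\mu\le\mu_+$. The case of $\mu_-$ is symmetric. The height of $\sum d_j\varepsilon_j\in Q$ is $\sum jd_j$, which for $\mu_+-\mu_-$ equals $k(n-k)$. (F5): $(\gamma,\varepsilon_J)=-1$ iff $\gamma=\varepsilon_i-\varepsilon_j$ with $j\in J$, $i\notin J$. The attracting or repelling character of $\hbar-\gamma$ is that of $-\gamma$.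

For $d=\sum d_i\beta_i\in Q$ put
$$w_a(d)=\tfrac\hbar2(d,d)+(a,d).$$
Since $\frac12(d,d)=\sum_id_i(d_i-d_{i+1})$ with $d_n=0$, identifying the multiset $\sum k_ia_i$ with $\sum k_i\beta_i$ turns $w$ into $w_a$. For $d\neq0$ the coefficient of $\hbar$ is positive, so $w_a(d)\ne0$.

**Paths as pairs of weights.** The purpose here is to rewrite $\mathbb V(\lambda)$ inside $\Pi$. The $c$-th element of $\Omega(\lambda)$ is $\lambda^t_c+k+1-c$, and $\lambda\mapsto\Omega(\lambda)$ is a bijection from partitions in the rectangle to $k$-subsets. Adding a box $(r,c)$, with $r=\lambda^t_c+1$, replaces the element $i:=r-c+k$ by $i+1$. The box is addable inside the rectangle iff $i+1\le n$ and $i+1\notin\Omega(\lambda)$: for $c\ge2$ the $(c-1)$-st element equals $i+1$ exactly when $\lambda^t_{c-1}=\lambda^t_c$, and for $c=1$ the condition $i+1\le n$ says $\lambda^t_1<n-k$. So adding (removing) a box of index $i$ is $\mu\mapsto\mu+\beta_i$ (respectively $\mu\mapsto\mu-\beta_i$) within $\Pi$, with $\emptyset\leftrightarrow\mu_-$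 and full rectangle $\leftrightarrow\mu_+$.

Let $\mu=\varepsilon_{\Omega(\lambda)}$. Given a path to $\lambda$, let $\kappa_j$ correspond to $\lambda$ minus the boxes of $\lambda$ among the first $j$ boxes, and $\nu_j$ to $\lambda$ plus the boxes of $\lambda^c$ among them. Then paths to $\lambda$ are exactly the sequences $(\kappa_j,\nu_j)_{0\le j\le N}$ in $\Pi^2$ from $(\mu,\mu)$ to $(\mu_-,\mu_+)$ in which each step either subtracts a simple root from $\kappa$ or adds one to $\nu$. The multiset $\mathcal T(\mathcal S)_j$ corresponds to $\nu_j-\kappa_j$. Writing $\mathbb V_\mu=\mathbb V(\lambda)$,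
$$\mathbb V_\mu(a)=\sum_{(\kappa_j,\nu_j)}\ \prod_{j=1}^N\frac1{w_a(\nu_j-\kappa_j)} .\tag{1}$$
Put
$$F_\mu(a)=\sum_{\nu\in\Pi}\frac{\operatorname{Stab}(p_\mu)|_{p_\nu}}{e(T_{p_\nu}X)} .$$
Theorem 1 says $\mathbb V_\mu=F_\mu$ for all $\mu\in\Pi$.

For $s=s_i$ and a function $g$ of $(a,\hbar)$ let $(sg)(a)=g(sa)$. On roots viewed as functions this is $s(\gamma)=s\gamma$. Fixing $i$, we write $\beta=\beta_i$ and
$$u=(a,\beta)=a_{i+1}-a_i,\qquad sa=a-u\beta,\qquad s(u)=-u .$$

## 7. A reflection recursion for stable envelopes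

We show first that the restrictions of $\operatorname{Stab}(p_\mu)$ satisfy some divisibility properties, then that these properties and the degree bound leave no freedom, and finally that the candidate produced by the recursion has them.

**Lemma 1.** Let $\delta_\nu=\operatorname{Stab}(p_\mu)|_{p_\nu}\in R$. Then:

(a) $\delta_\nu=0$ unless $\nu\ge\mu$;
(b) $\delta_\mu=e(N^-_{p_\mu})$;
(c) $\deg_a\delta_\nu<N$ for $\nu\ne\mu$;
(d) $c_\nu\mid\delta_\nu$ for all $\nu$;
(e) $\gamma\mid\delta_\nu-\delta_{s_\gamma\nu}$ for every root $\gamma$ with $(\gamma,\nu)=\pm1$.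

*Proof.* (b) and (c) are axioms.

(a) We enclose $\operatorname{Attr}^f(p_\mu)$ in a closed set missing $p_\nu$ for $\nu\not\ge\mu$. Let $\pi:X\to Gr(k,n)\subset\mathbb P(V)$ be the projection followed by the Plücker embedding. Every $k$-plane has, for a unique $J$, a unique echelon basis $e_j+\sum_{p>j,\,p\notin J}c_{jp}e_p$ ($j\in J$). The flow multiplies $c_{jp}$ by $t^{s_p-s_j}\to0$, so the limit is $V_J$. The Plücker vector is $v_{\varepsilon_J}$ plus a combination of vectors $v_\kappa$ with $\kappa\ge\varepsilon_J$, since some indices $j$ get replaced by larger ones. So points of the Grassmannian flowing to $p_\nu$ lie in $\mathbb P(\bigoplus_{\kappa\ge\nu}\mathbb Cv_\kappa)$. Hence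
$$Z_\mu=\pi^{-1}\,\mathbb P\Big(\bigoplus_{\kappa\ge\mu}\mathbb Cv_\kappa\Big)$$
is closed, contains $p_\nu$ iff $\nu\ge\mu$, and in that case contains $\operatorname{Attr}(p_\nu)$. So $\operatorname{Attr}^f(p_\mu)\subset Z_\mu$, and $\delta_\nu=0$ when $p_\nu\notin Z_\mu$.

(d) We enclose $\operatorname{Attr}^f(p_\mu)$ in another closed set. Let $L\subset X$ be the set of points that have a limit in $X$ as $t\to0$. Realize $X$ as the closed subset $\{(U,\xi):\operatorname{im}\xi\subset U\subset\ker\xi\}$ of $Gr(k,n)\times\mathrm{End}(\mathbb C^n)$. Since $Gr(k,n)$ is complete, the first component always has a limit, so a limit exists iff $\lim t\cdot\xi$ exists. The entry $\xi_{pq}$ is multiplied by $t^{s_p-s_q}$, so this means $\xi_{pq}=0$ for $p<q$, a linear condition. Thus $L$ is closed and $\mathsf T$-stable. It contains all $p_\nu$ and all $\operatorname{Attr}(p_\nu)$, so $\operatorname{Attr}^f(p_\mu)\subset L$.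

Let $\gamma>0$ with $(\gamma,\nu)=-1$, and let $\ell$ be the line of weight $\hbar-\gamma$ in the cotangent fiber at $p_\nu$. Nonzero points of $\ell$ go to infinity as $t\to0$, so $\ell\setminus0\subset X\setminus L$ and $\operatorname{Stab}(p_\mu)$ restricts to $0$ on $\ell\setminus0$. Now $H_{\mathsf T}(\ell)=R$, the class restricts there to $\delta_\nu$, and $H_{\mathsf T}(\ell\setminus0)=R/(\hbar-\gamma)$. So $(\hbar-\gamma)\mid\delta_\nu$. For different $\gamma$ these linear forms are pairwise coprime, so their product $c_\nu$ divides $\delta_\nu$.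

(e) If $\gamma=\varepsilon_p-\varepsilon_q$ and $(\gamma,\nu)=\pm1$, exactly one of $p,q$ lies in the set of $\nu$. The planes spanned by the remaining $k-1$ basis vectors and a line in $\mathrm{span}(e_p,e_q)$ form a $\mathsf T$-invariant $\mathbb P^1$ joining $p_\nu$ and $p_{s_\gamma\nu}$, on which $\mathsf T$ acts through $\pm\gamma$. Now use the fact recalled in Section 2. $\square$

**Lemma 2.** If $(\delta_\nu)_{\nu\in\Pi}\in R^\Pi$ satisfies (d), (e), and $\deg_a\delta_\nu<N$ for all $\nu$, then $\delta=0$.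

*Proof.* Otherwise choose $\nu$ minimal with $\delta_\nu\ne0$. For $\gamma<0$ with $(\gamma,\nu)=-1$ we have $s_\gamma\nu=\nu+\gamma<\nu$, so $\delta_{s_\gamma\nu}=0$ and $\gamma\mid\delta_\nu$ by (e). These $\gamma$ and the factors of $c_\nu$ are pairwise non-proportional linear forms, so with (d) we get $e(N^-_{p_\nu})\mid\delta_\nu$. By (F5) $e(N^-_{p_\nu})$ is a product of $N$ factors, each of $a$-degree $1$. Since $\deg_a$ is additive on products, $\deg_a\delta_\nu\ge N$, a contradiction. $\square$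

**Proposition A.** Let $s=s_i$, $(\beta_i,\mu)=1$, and $\mu'=s\mu=\mu-\beta_i$. For a tuple $\delta\in R^\Pi$ put $(s\delta)_\nu(a)=\delta_{s\nu}(sa)$. Then, as tuples of restrictions,
$$\operatorname{Stab}(p_{\mu'})=\frac{(\hbar-u)\,s\operatorname{Stab}(p_\mu)-\hbar\operatorname{Stab}(p_\mu)}u,\qquad F_{\mu'}(a)=\frac{(\hbar-u)F_\mu(sa)-\hbar F_\mu(a)}{u}.\tag{2}$$

For $T^*\mathbb P^1$ and $\mu=\varepsilon_2$, the first formula gives $(\hbar-u)\cdot s(-u)/u=\hbar-u$ at $p_1$ and $-\hbar(-u)/u=\hbar$ at $p_2$: these are the restrictions of $S_1$.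

*Proof.* Let $\delta=\operatorname{Stab}(p_\mu)$ as a tuple, $M=(\hbar-u)s\delta-\hbar\delta$, and $\delta'=M/u$.

**Step 1: $\delta'$ has polynomial entries.** Since $sa=a-u\beta$, every polynomial $g$ satisfies $g(sa)\equiv g(a)$ modulo $u$. So $M_\nu\equiv\hbar(\delta_{s\nu}-\delta_\nu)$ modulo $u$, and this is $\equiv0$ by (e) for $\gamma=\beta$ (trivially if $s\nu=\nu$).

**Step 2: $\delta'$ satisfies (e).** First, $s\delta$ satisfies (e). Indeed $s\,s_\gamma\nu=s_{s\gamma}(s\nu)$, so
$$(s\delta)_\nu-(s\delta)_{s_\gamma\nu}=s\big(\delta_{s\nu}-\delta_{s_{s\gamma}s\nu}\big),$$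
where $(s\gamma,s\nu)=(\gamma,\nu)=\pm1$; by (e) for $\delta$ the bracket is divisible by $s\gamma$, so the left side is divisible by $s(s\gamma)=\gamma$. Hence $M$ satisfies (e). If $\gamma\ne\pm\beta$, then $\gamma$ is coprime to $u$, and dividing by $u$ preserves divisibility by $\gamma$.

For $\gamma=\pm\beta$ we must show $u^2\mid M_\nu-M_{s\nu}$. Write $M=\hbar(s\delta-\delta)-u\,s\delta$. The part $-u\,s\delta$ contributes $-u$ times a multiple of $u$. For the other part put $\delta_{s\nu}-\delta_\nu=uh$ with $h\in R$. It contributes $\hbar$ times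
$$\delta_{s\nu}(sa)-\delta_\nu(a)-\delta_\nu(sa)+\delta_{s\nu}(a)=s(uh)+uh=u(h-sh),$$
which is divisible by $u^2$ because $h\equiv sh$ modulo $u$.

**Step 3: $\delta'$ satisfies (d).** Since $u$ is coprime to $c_\nu$, it suffices that $c_\nu\mid M_\nu$. We compare $c_\nu$ and $s(c_{s\nu})$ using (F2) and $(s\gamma,s\nu)=(\gamma,\nu)$.

* If $(\beta,\nu)=0$, then $s\nu=\nu$ and $s$ permutes the index set of $c_\nu$, so $s(c_{s\nu})=c_\nu$.
* If $(\beta,\nu)=1$, then $\beta$ occurs in the index set of $c_{s\nu}$ but not in that of $c_\nu$, so $c_{s\nu}=(\hbar-u)\,s(c_\nu)$ and $s(c_{s\nu})=(\hbar+u)c_\nu$.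
* If $(\beta,\nu)=-1$, then, exchanging roles, $c_\nu=(\hbar-u)\,s(c_{s\nu})$.

In all three cases $c_\nu\mid(\hbar-u)\,s(c_{s\nu})$. By (d) for $\delta$, $s(c_{s\nu})\mid s(\delta_{s\nu})=(s\delta)_\nu$, so $c_\nu$ divides $(\hbar-u)(s\delta)_\nu$. It also divides $\delta_\nu$. Hence $c_\nu\mid M_\nu$.

**Step 4: degrees away from $\mu'$.** Let $\nu\ne\mu'$. Then $s\nu\ne\mu$, so $\deg_a(s\delta)_\nu\le N-1$ and $\deg_a(\hbar-u)(s\delta)_\nu\le N$. Also $\deg_a\delta_\nu\le N$. Hence $\deg_a\delta'_\nu\le N-1$.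

**Step 5: the value at $\mu'$.** Since $\mu'<\mu$, $\delta_{\mu'}=0$ by (a), so $\delta'_{\mu'}=(\hbar-u)\,s(e(N^-_{p_\mu}))/u$. The root $-\beta$ lies in $\{\gamma<0:(\gamma,\mu)=-1\}$, and by (F2) $s$ maps the other elements of this set bijectively onto $\{\gamma<0:(\gamma,\mu')=-1\}$, which does not contain $-\beta$. Also $s(-u)=u$ and $c_{\mu'}=(\hbar-u)\,s(c_\mu)$ by Step 3. So
$$s\big(e(N^-_{p_\mu})\big)=s(c_\mu)\cdot u\prod_{\gamma<0,\,(\gamma,\mu')=-1}\gamma=\frac{u\,e(N^-_{p_{\mu'}})}{\hbar-u},$$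
and $\delta'_{\mu'}=e(N^-_{p_{\mu'}})$.

**Step 6: conclusion.** The tuple $\delta'-\operatorname{Stab}(p_{\mu'})$ satisfies (d) and (e), its entry at $\mu'$ is $0$, and all entries have $a$-degree $<N$. By Lemma 2 it vanishes. For the second formula divide by $e(T_{p_\nu}X)$ and sum over $\nu$. By (F5), $e(T_{p_\nu}X)=s\big(e(T_{p_{s\nu}}X)\big)$, so $\sum_\nu(s\delta)_\nu/e(T_{p_\nu}X)=\sum_\nu s\big(\delta_{s\nu}/e(T_{p_{s\nu}}X)\big)=sF_\mu$. $\square$

## 8. The same recursion for path sums, from $V\otimes V^*$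

One would like to prove the recursion for $\mathbb V_\mu$ by applying $s$ to each path. Since $(sa,d)=(a,sd)$ and $s$ preserves the form, $w_{sa}(d)=w_a(sd)$. So replacing $a$ by $sa$ in (1) turns a path with steps $\beta_{i_1},\beta_{i_2},\dots$ into the weight of a sequence with steps $s\beta_{i_1},s\beta_{i_2},\dots$. Here the attempt stops: the step $\beta$ becomes $-\beta$, other steps become non-simple roots, and no path has these steps. Already for $n=2$ the substitution turns $\frac1{\hbar+u}$ into $\frac1{\hbar-u}$, which is not the weight of a path.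

The way around this is to see all path sums at once as the components of one vector that solves a linear equation. In (1), $\nu$ moves up, $\kappa$ moves down, and after each step one divides by $w_a$ of the difference. The operator $\sum e_i$ acting on $V\otimes V^*$ makes exactly these moves. The solutions for $a$ and for $sa$ can then be compared by an operator built from powers of $f_i$.

**Setup.** Let $W=V\otimes V^*$ with $x\varphi=-\varphi\circ x$ on $V^*$, and let $v^*_\mu$ be the dual basis, of weight $-\mu$. Then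
$$e_iv^*_\mu=-v^*_{\mu-\beta_i},\qquad f_iv^*_\mu=-v^*_{\mu+\beta_i}$$
(or $0$ if the index is not in $\Pi$). On $W$ we have $[e_i,f_j]=\delta_{ij}h_i$. All weights of $W$ lie in $Q$; the space $W[d]$ is spanned by the $v_\nu\otimes v_\kappa^*$ with $\nu-\kappa=d$, and $h_i$ acts on it by $(\beta_i,d)$. Put
$$y_\mu=v_\mu\otimes v_\mu^*\in W[0],\qquad D=\mu_+-\mu_- .$$
By (F4), $\mathrm{ht}(\nu-\kappa)\le N$ with equality only for $\nu=\mu_+$, $\kappa=\mu_-$. So $W[D]=\mathbb C\,v_{\mu_+}\otimes v^*_{\mu_-}$ and $W[D+r\beta_i]=0$ for $r\ge1$.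

Work over $K=\mathbb C(a,\hbar)$. For $y\in W[0]_K$ define $\Psi(a;y)=\sum_d\Psi_d\in W_K$, with $\Psi_d\in W[d]_K$, by $\Psi_0=y$, $\Psi_d=0$ for $d\notin Q_+$, and
$$w_a(d)\Psi_d=\sum_ie_i\Psi_{d-\beta_i}\qquad(d\in Q_+\setminus0).\tag{3}$$
This is possible because $w_a(d)\ne0$. It is $K$-linear in $y$. Let $E=\sum_ie_i$ and let $Q_a$ act on $W[d]$ by $w_a(d)$. Then
$$(Q_a-E)\Psi(a;y)=0 .$$
The component at $d\in Q_+\setminus0$ is (3). At $d=0$ and at $d\notin Q_+$ the component is trivially $0$, since $w_a(0)=0$ and $\Psi_{d-\beta_i}=0$ there.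

**Lemma 3.** If $\Phi\in W_K$ satisfies $(Q_a-E)\Phi=0$, then $\Phi=\Psi(a;\Phi_0)$.

*Proof.* The difference $\Theta=\Phi-\Psi(a;\Phi_0)$ is a solution with $\Theta_0=0$. If $\Theta\ne0$, take $d$ of minimal height with $\Theta_d\ne0$. The component of the equation at $d$ reads $w_a(d)\Theta_d=0$, which forces $d=0$, a contradiction. $\square$

**Path sums as coefficients.** Let $m_\mu(a)$ be the coefficient of $v_{\mu_+}\otimes v^*_{\mu_-}$ in $\Psi_D(a;y_\mu)$. Iterating (3),
$$\Psi_D(a;y_\mu)=\sum_{\beta_{i_1}+\dots+\beta_{i_N}=D}\ \prod_{j=1}^N\frac1{w_a(\beta_{i_1}+\dots+\beta_{i_j})}\ e_{i_N}\cdots e_{i_1}y_\mu .$$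
Each $e_i$ sends $v_\nu\otimes v_\kappa^*$ to $v_{\nu+\beta_i}\otimes v_\kappa^*-v_\nu\otimes v^*_{\kappa-\beta_i}$ (terms with an index outside $\Pi$ being $0$). So the coefficient is a sum over the sequences of pairs in (1), with a sign $-1$ for each step of $\kappa$. There are $\mathrm{ht}(\mu-\mu_-)$ such steps, hence
$$\mathbb V_\mu=(-1)^{\mathrm{ht}(\mu-\mu_-)}\,m_\mu .\tag{4}$$
For $n=2$, $k=1$: $e\,y_{\varepsilon_2}=-v_{\varepsilon_2}\otimes v^*_{\varepsilon_1}$ and $e\,y_{\varepsilon_1}=v_{\varepsilon_2}\otimes v^*_{\varepsilon_1}$, so $m_{\varepsilon_2}=-\frac1{\hbar+u}$, $m_{\varepsilon_1}=\frac1{\hbar+u}$, and (4) gives $\frac1{\hbar+u}$ twice, as in Section 1.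

**Proposition B.** If $(\beta_i,\mu)=1$, $s=s_i$, and $\mu'=s\mu$, then
$$\mathbb V_{\mu'}(a)=\frac{(\hbar-u)\mathbb V_\mu(sa)-\hbar\mathbb V_\mu(a)}{u}.$$

*Proof.* Write $e,f,h,\beta$ for $e_i,f_i,h_i,\beta_i$, and $\Psi=\Psi(a;y)$ with $y=y_\mu$.

**Step 1: turn the solution for $a$ into a solution for $sa$.** Try $\Psi'=\sum_{r\ge0}g_rf^r\Psi$ with scalars $g_r\in K$, $g_0=1$. The sum is finite because $f$ is nilpotent on $W$. We find the $g_r$ that give $(Q_{sa}-E)\Psi'=0$.

Since $sa=a-u\beta$, we have $w_{sa}(d)=w_a(d)-u(\beta,d)$, that is, $Q_{sa}=Q_a-uh$. As $(\beta,\beta)=2$,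
$$w_a(d-r\beta)=w_a(d)-\hbar r(d,\beta)+\hbar r^2-ru .$$
Because $f^r$ maps $W[d]$ to $W[d-r\beta]$, this gives $Q_af^r=f^r(Q_a-\hbar rh+\hbar r^2-ru)$ and $hf^r=f^r(h-2r)$. Therefore
$$Q_{sa}f^r=f^r\big(Q_a-\hbar rh+\hbar r^2-ru-uh+2ru\big)=f^r\big(Q_a-(u+\hbar r)(h-r)\big).$$
Next, $[e_j,f]=0$ for $j\ne i$, and
$$[e,f^r]=\sum_{t=0}^{r-1}f^{t}hf^{r-1-t}=\sum_{t=0}^{r-1}f^{r-1}\big(h-2(r-1-t)\big)=rf^{r-1}(h-r+1),$$
so $Ef^r=f^rE+rf^{r-1}(h-r+1)$. Using $(Q_a-E)\Psi=0$,
$$(Q_{sa}-E)f^r\Psi=-(u+\hbar r)f^r(h-r)\Psi-rf^{r-1}\big(h-(r-1)\big)\Psi .$$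
Multiply by $g_r$ and sum over $r$. The coefficient of $f^r(h-r)\Psi$ is $-(u+\hbar r)g_r-(r+1)g_{r+1}$. It vanishes for all $r$ if
$$g_r=\frac{(-1)^r}{r!}\prod_{t=0}^{r-1}(u+t\hbar),\qquad (r+1)g_{r+1}=-(u+r\hbar)g_r .$$
With this choice $(Q_{sa}-E)\Psi'=0$. By Lemma 3 with $sa$ in place of $a$, $\Psi'=\Psi(sa;\Psi'_0)$.

**Step 2: compute the initial term $\Psi'_0$.** We have $\Psi'_0=\sum_rg_rf^r\Psi_{r\beta}$. In (3) at $d=r\beta$ only the term $e_i$ survives, since $r\beta-\beta_j\notin Q_+$ for $j\ne i$. So $\Psi_{r\beta}=e^ry/\prod_{t=1}^rw_a(t\beta)$, and $w_a(\beta)=\hbar+u$.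

Since $(\beta,\mu)=1$, $ev_\mu=0$, so $ey=-v_\mu\otimes v^*_{s\mu}$. Also $ev^*_{s\mu}=0$, because $(\beta,s\mu)=-1$ and so $s\mu-\beta\notin\Pi$; hence $e^2y=0$. Finally
$$fey=-v_{s\mu}\otimes v^*_{s\mu}+v_\mu\otimes v^*_{\mu}=y_\mu-y_{s\mu}.$$
With $g_0=1$ and $g_1=-u$,
$$\Psi'_0=y_\mu-\frac u{\hbar+u}(y_\mu-y_{s\mu})=\frac{\hbar\,y_\mu+u\,y_{s\mu}}{\hbar+u}.$$

**Step 3: compare the top components.** The $W[D]$-component of $\Psi'$ is $\sum_rg_rf^r\Psi_{D+r\beta}=\Psi_D$, because $W[D+r\beta]=0$ for $r\ge1$. On the other hand $\Psi'=\Psi(sa;\Psi_0')$ is linear in $\Psi'_0$. Comparing coefficients of $v_{\mu_+}\otimes v^*_{\mu_-}$,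
$$m_\mu(a)=\frac{\hbar\,m_\mu(sa)+u\,m_{s\mu}(sa)}{\hbar+u}.$$
Replacing $a$ by $sa$, so that $u$ becomes $-u$, we get $(\hbar-u)m_\mu(sa)=\hbar m_\mu(a)-u\,m_{s\mu}(a)$. The signs in (4) for $\mu$ and $s\mu=\mu-\beta$ are opposite, so $(\hbar-u)\mathbb V_\mu(sa)=\hbar\mathbb V_\mu(a)+u\,\mathbb V_{s\mu}(a)$, which is the claim. $\square$

## 9. The full rectangle

The recursion goes down from $\mu_+$, so we need the value there. For $\mu=\mu_+$ the component $\nu$ cannot move, and the quadratic form in $w_a$ becomes linear.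

**Proposition C.**
$$\mathbb V_{\mu_+}=\prod_{\gamma>0,\,(\gamma,\mu_+)=1}\frac1{\hbar+\gamma}=\prod_{i\le n-k<j}\frac1{\hbar+a_j-a_i}=F_{\mu_+}.$$

*Proof.* **Step 1: the geometric side.** By Lemma 1(a) only $\nu=\mu_+$ contributes, so $F_{\mu_+}=e(N^-_{p_{\mu_+}})/e(T_{p_{\mu_+}}X)$ is the inverse product of the attracting weights at $p_{\mu_+}$. A root $\varepsilon_p-\varepsilon_q$ with $(\gamma,\mu_+)=-1$ has $q>n-k\ge p$, so it is negative. The attracting weights are therefore the $\hbar-\gamma$ for these $\gamma$. Replacing $\gamma$ by $-\gamma$ gives the stated products.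

**Step 2: linearize the path side.** Here $\nu_j=\mu_+$ for all $j$, and we sum over chains $\mu_+=\kappa_0>\kappa_1>\dots>\kappa_N=\mu_-$ in $\Pi$ whose steps are simple roots. For $d=\mu_+-\kappa$, equality of the norms of $\kappa=\mu_+-d$ and $\mu_+$ gives $\frac12(d,d)=(\mu_+,d)$. So
$$w_a(\mu_+-\kappa)=(b,\mu_+-\kappa),\qquad b:=a+\hbar\mu_+ ,$$
and for $(\gamma,\mu_+)=1$ we have $(b,\gamma)=\hbar+(a,\gamma)$. It suffices to show, as rational functions of independent coordinates $b$,
$$\sum_{\text{chains}}\ \prod_{j=1}^N\frac1{(b,\mu_+-\kappa_j)}=\prod_{\gamma>0,\,(\gamma,\mu_+)=1}\frac1{(b,\gamma)}.\tag{5}$$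
The substitution $b=a+\hbar\mu_+$ is then legitimate, because after it none of the denominators vanishes identically. For $k=2$, $n=4$, this substitution turns (5) into the identity computed in Section 5.

**Step 3: read the left side of (5) as an eigenvector coefficient.** Let $b$ act on $V$ by $bv_\kappa=(b,\kappa)v_\kappa$ and put $\mathsf F=\sum_if_i$. The operator $b+\mathsf F$ is triangular with distinct eigenvalues $(b,\kappa)$. Let $\Phi_\mu(b)=\sum_{\kappa\le\mu}\varphi_{\mu,\kappa}(b)v_\kappa$ be its eigenvector with eigenvalue $(b,\mu)$ and $\varphi_{\mu,\mu}=1$. Comparing coefficients of $v_\kappa$,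
$$(b,\mu-\kappa)\,\varphi_{\mu,\kappa}=\sum_i\varphi_{\mu,\kappa+\beta_i}\qquad(\kappa\ne\mu),\tag{6}$$
where $\varphi_{\mu,\kappa}=0$ unless $\kappa\in\Pi$ and $\kappa\le\mu$. Iterating (6), the left side of (5) is $\varphi_{\mu_+,\mu_-}(b)$. So it is enough to prove, for all $\mu\in\Pi$,
$$\varphi_{\mu,\mu_-}(b)=\prod_{\gamma>0,\,(\gamma,\mu)=1}\frac1{(b,\gamma)} .\tag{7}$$
We use induction on $\mathrm{ht}(\mu-\mu_-)$. For $\mu=\mu_-$ the left side is $1$, and so is the right side: by (F4), $(\beta_i,\mu_-)\ne1$ for every $i$, since otherwise $\mu_--\beta_i\in\Pi$. Hence $(\beta_i,\mu_-)\le0$ for all $i$, so $(\gamma,\mu_-)\le0$ for all $\gamma>0$ and the product is empty. For $\mu\ne\mu_-$ choose $i$ with $(\beta_i,\mu)=1$ and write $e,f,h,\beta,s$ for the corresponding objects, and $t=(b,\beta)$.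

**Step 4: conjugate $b+\mathsf F$ into $sb+\mathsf F$.** On $V$ we have $e^2=0$ by (F1). Hence
$$efe=e(ef-h)=e^2f-eh=-eh=e,$$
the last equality because $ev_\kappa\ne0$ implies $hv_\kappa=-v_\kappa$. From $be=eb+te$ we get $ebe=e(eb+te)=0$, and for $j\ne i$, $ef_je=f_je^2=0$. So $e(b+\mathsf F)e=e$. Also $[b,e]=te$ and $[\mathsf F,e]=[f,e]=-h$. Therefore
$$(1-te)(b+\mathsf F)(1+te)=b+\mathsf F+t[b,e]+t[\mathsf F,e]-t^2e(b+\mathsf F)e=b+\mathsf F+t^2e-th-t^2e=sb+\mathsf F,$$
since $b-th$ acts on $v_\kappa$ by $(b,\kappa)-t(\beta,\kappa)=(sb,\kappa)$.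

**Step 5: compare eigenvectors.** Since $(1-te)=(1+te)^{-1}$, the vector $(1-te)\Phi_\mu(b)$ is an eigenvector of $sb+\mathsf F$ with eigenvalue $(b,\mu)=(sb,s\mu)$. The eigenvalues of $sb+\mathsf F$ are distinct, so
$$(1-te)\Phi_\mu(b)=C\,\Phi_{s\mu}(sb)$$
for a scalar $C$.

Compare coefficients of $v_{s\mu}=v_{\mu-\beta}$. As $\mu-2\beta\notin\Pi$, the term $te$ does not contribute, so $C=\varphi_{\mu,\mu-\beta}$. By (6), $(b,\beta)\varphi_{\mu,\mu-\beta}=\sum_j\varphi_{\mu,\mu-\beta+\beta_j}$, and only $j=i$ gives an index $\le\mu$; so this sum is $\varphi_{\mu,\mu}=1$ and $C=1/(b,\beta)$.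

Compare coefficients of $v_{\mu_-}$. As $\mu_--\beta\notin\Pi$,
$$\varphi_{\mu,\mu_-}(b)=\frac{\varphi_{s\mu,\mu_-}(sb)}{(b,\beta)} .$$
By induction $\varphi_{s\mu,\mu_-}(sb)=\prod(sb,\gamma)^{-1}=\prod(b,s\gamma)^{-1}$ over $\gamma>0$ with $(\gamma,s\mu)=1$. This set does not contain $\beta$, and by (F2) $s$ maps it bijectively onto $\{\gamma>0:(\gamma,\mu)=1\}\setminus\{\beta\}$. So (7) holds for $\mu$. Taking $\mu=\mu_+$ proves (5). $\square$

## 10. Induction on $\lambda$, and two corollaries

*Proof of Theorem 1.* We prove $\mathbb V_\mu=F_\mu$ by downward induction on $\mathrm{ht}(\mu-\mu_-)$. For $\mu=\mu_+$ this is Proposition C. If $\mu'\ne\mu_+$, by (F4) there is $i$ with $(\beta_i,\mu')=-1$. Put $\mu=s_i\mu'=\mu'+\beta_i$, so $(\beta_i,\mu)=1$ and $\mu'=s_i\mu$. By induction $\mathbb V_\mu=F_\mu$, and Propositions A and B express $F_{\mu'}$ and $\mathbb V_{\mu'}$ by the same formula in terms of this function. $\square$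

**Corollary 1.** $\mathbb V(\lambda)$ is regular at $a=0$, $\hbar\ne0$, and, with $d_j\in Q_+$ corresponding to $\mathcal T(\mathcal S)_j$,
$$\int_X\operatorname{Stab}(p_{\Omega(\lambda)})=\lim_{a\to0}\mathbb V(\lambda)=\hbar^{-k(n-k)}\sum_{\mathcal S\in\mathcal P_\lambda}\ \prod_{j=1}^{N}\frac1{\frac12(d_j,d_j)},$$
a strictly positive rational multiple of $\hbar^{-k(n-k)}$. It equals $\hbar^{-k(n-k)}$ for $\lambda$ the full rectangle.

*Proof.* Each $d_j$ has height $j\geq1$, so $d_j\ne0$, and $w_a(d_j)|_{a=0}=\frac\hbar2(d_j,d_j)\ne0$. So the limit may be taken term by term in (1), and Theorem 1 identifies it with the integral. Every term is positive and $\mathcal P_\lambda\neq\emptyset$. The last statement is Proposition C at $a=0$. $\square$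

For $\lambda=(1)$ in the $2\times2$ rectangle, $\frac12(d,d)$ equals $2$ for $d=\beta_1+\beta_3$ and $d=\beta_1+2\beta_2+\beta_3$, and $1$ for the other partial sums that occur. Of the eight paths, the four with $(1,1)$ in first or second place contribute $\frac12$ each, and the four with $(1,1)$ in third or fourth place contribute $\frac14$ each. The integral is $3\hbar^{-4}$.

**Corollary 2.** $\mathbb V(\lambda)\cdot\prod_{i<j}(\hbar+a_j-a_i)\in\mathbb C[a,\hbar]$.

*Proof.* Each $e(T_{p_J}X)$ is, up to sign, a squarefree product of forms from $\{a_i-a_j\}_{i<j}\cup\{\hbar-a_i+a_j\}_{i\ne j}$. So the reduced denominator of $F_\mu=\mathbb V_\mu$ divides $\prod_{i<j}(a_i-a_j)\prod_{i\ne j}(\hbar-a_i+a_j)$. By (1), its irreducible factors are also proportional to forms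
$$w_a(d)=\tfrac\hbar2(d,d)+\sum_ld_l(a_{l+1}-a_l),\qquad 0\ne d\in Q_+,$$
which have a positive coefficient of $\hbar$ and nonnegative coefficients in the $a_{l+1}-a_l$. The first property excludes $a_i-a_j$; the second excludes $\hbar-(a_i-a_j)$ for $i>j$. The remaining factors are $\hbar+a_j-a_i$ with $i<j$, each at most once. $\square$

The function $F_2$ of Section 3 shows that all factors can occur.

## 11. Minuscule $T^*(G/P)$ of type $ADE$

Let $G$ be simple, simply connected and simply laced, with maximal torus $A$, roots normalized by $(\gamma,\gamma)=2$, simple roots $\beta_i$, and $Q,Q_+,\mathrm{ht},\le$ as before. Let $V$ be a minuscule representation with weight set $\Pi$: one Weyl orbit, with $(\gamma,\mu)\in\{0,\pm1\}$ for all roots $\gamma$. Let $\mu_\pm$ be the highest and lowest weights. Let $Y=G\cdot[v_{\mu_+}]\subset\mathbb P(V)$, a minuscule $G/P$, of dimension $N$. Let $X=T^*Y$ and $\mathsf T=A\times\mathbb C^*_\hbar$, with $\mathbb C^*_\hbar$ scaling the cotangent fibers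 with weight $\hbar$. The fixed points are $p_\mu=[v_\mu]$, $\mu\in\Pi$. The chamber is $\{(a,\beta_i)>0\ \forall i\}$. Let $\operatorname{Stab}(p_\mu)$ be the Maulik–Okounkov class characterized by the three axioms of Section 2. Put $w_a(d)=\frac\hbar2(d,d)+(a,d)$ and define $\mathbb V_\mu$ by (1).

For $G=SL_n$, with the simple roots of Section 6, and $V=\wedge^k\mathbb C^n$ we have $Y=Gr(k,n)$. Since all expressions depend only on the differences of the $a_j$, the next theorem is then Theorem 1.

**Theorem 2.** For every $\mu\in\Pi$,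
$$\mathbb V_\mu(a)=\sum_{\nu\in\Pi}\frac{\operatorname{Stab}(p_\mu)|_{p_\nu}}{e(T_{p_\nu}X)} .$$
Consequently $\mathbb V_\mu\prod_{\gamma>0}(\hbar+\gamma)$ is a polynomial, and the $\mathbb C^*_\hbar$-equivariant integral, the limit $a\to0$ of the right side, is $\hbar^{-N}\sum_{\text{paths}}\prod_j\frac2{(d_j,d_j)}$ with $d_j=\nu_j-\kappa_j$; its coefficient of $\hbar^{-N}$ is positive.

*Proof.* After (1), Sections 7–10 used type $A$ only through (F1)–(F5) and through the geometric constructions in the proof of Lemma 1(a), (d), (e). We verify these in the present setting.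

**(F1).** The set $\Pi$ is a Weyl orbit, so it is stable under reflections, and its elements have equal norm. If $\mu,\mu+\beta_i\in\Pi$, equal norms give $2(\beta_i,\mu)+2=0$, so $(\beta_i,\mu)=-1$. Conversely, if $(\beta_i,\mu)=-1$, then $\mu+\beta_i=s_i\mu\in\Pi$. The case $\mu-\beta_i$ is the same.

**(F2).** This is a textbook fact about simple reflections.

**(F3).** On $\bigoplus_{\mu\in\Pi}\mathbb Cv_\mu$ define $e_i,f_i,h_i$ by the formulas of (F3). We check the commutators. If $(\beta_i,\mu)=1$, then $e_if_iv_\mu=v_\mu$ and $f_ie_iv_\mu=0$; if $(\beta_i,\mu)=-1$, then $e_if_iv_\mu=0$ and $f_ie_iv_\mu=v_\mu$; if $(\beta_i,\mu)=0$, both vanish. So $[e_i,f_i]=h_i$. Let $i\ne j$. If $(\beta_i,\beta_j)=-1$, then $e_if_jv_\mu\ne0$ would require $(\mu-\beta_j,\beta_i)=-1$, i.e. $(\mu,\beta_i)=-2$, and $f_je_iv_\mu\ne0$ would require $(\mu+\beta_i,\beta_j)=1$, i.e. $(\mu,\beta_j)=2$; both are impossible. If $(\beta_i,\beta_j)=0$, both are nonzero exactly when $(\mu,\beta_j)=1$ and $(\mu,\beta_i)=-1$,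 and then both equal $v_{\mu+\beta_i-\beta_j}$. So $[e_i,f_j]=0$. Sections 8 and 9 use only these relations.

**(F4).** A Weyl orbit contains exactly one dominant and one antidominant element, here $\mu_+$ and $\mu_-=w_0\mu_+$, with $w_0$ the longest Weyl group element; and all weights of $V$ satisfy $\mu_-\le\mu\le\mu_+$. If $\mu\ne\mu_+$, then $\mu$ is not dominant, so $(\beta_i,\mu)=-1$ for some $i$; similarly for $\mu_-$. Put $2\rho=\sum_{\gamma>0}\gamma$. Since $(\rho,\beta_i)=1$ and $w_0\rho=-\rho$,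
$$\mathrm{ht}(\mu_+-\mu_-)=(\rho,\mu_+-w_0\mu_+)=2(\rho,\mu_+)=\#\{\gamma>0:(\gamma,\mu_+)=1\}.$$
By (F5), verified next, the tangent weights of $Y$ at $p_{\mu_+}$ are the $\gamma$ with $(\gamma,\mu_+)=-1$. As $\mu_+$ is dominant, these are the negatives of the roots just counted, so the number is $\dim Y=N$.

**(F5).** The space $T_{p_\mu}Y$ is $(\mathfrak g v_\mu+\mathbb Cv_\mu)/\mathbb Cv_\mu$ twisted by $-\mu$. Its weights are the $\gamma$ with $e_\gamma v_\mu\ne0$, where $e_\gamma$ is a root vector, each with multiplicity one. If $e_\gamma v_\mu\ne0$, then $\mu+\gamma\in\Pi$, and equal norms give $(\gamma,\mu)=-1$. Conversely, if $(\gamma,\mu)=-1$, then $e_\gamma v_\mu\ne0$ by $\mathfrak{sl}_2$-theory. The cotangent directions have weights $\hbar-\gamma$.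

**Lemma 1(a).** Let $U_+$ be the unipotent group of the positive roots. By the Bruhat decomposition $Y=\bigsqcup_\nu U_+p_\nu$. The cell $U_+p_\nu$ lies in $\mathbb P(\bigoplus_{\kappa\ge\nu}\mathbb Cv_\kappa)$ with nonzero $v_\nu$-coordinate, so its points tend to $p_\nu$ as $t\to0$. As the cells cover $Y$, the points of $Y$ that flow to $p_\nu$ are exactly those of $U_+p_\nu$. Now the set $Z_\mu=\pi^{-1}\mathbb P(\bigoplus_{\kappa\ge\mu}\mathbb Cv_\kappa)$, with $\pi:X\to Y\subset\mathbb P(V)$, does the job as before.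

**Lemma 1(d).** The cotangent fiber at $y\in Y$ is the annihilator in $\mathfrak g^*$ of the Lie algebra of the stabilizer of $y$. So $X$ is a closed subbundle of $Y\times\mathfrak g^*$, and $Y$ is complete. Hence a point of $X$ has a limit as $t\to0$ iff its $\mathfrak g^*$-component does. This is the vanishing of the components of $\mathfrak g^*$ that expand, a closed $\mathsf T$-stable condition. So $L$ is closed, and the argument with the line $\ell$ is unchanged.

**Lemma 1(e).** If $(\gamma,\nu)=\pm1$, the orbit through $p_\nu$ of the root subgroup $SL_2$ of $\gamma$ is a $\mathsf T$-stable $\mathbb P^1$ joining $p_\nu$ and $p_{s_\gamma\nu}$. The two weights $\nu$ and $s_\gamma\nu$ differ by $\pm\gamma$, so $\mathsf T$ acts on this curve through $\pm\gamma$.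

**Conclusion.** Lemma 1, Lemma 2, Propositions A and B, Lemma 3, and the induction of Section 10 now apply word for word, with $s_i$ the simple reflections of the Weyl group. So does Proposition C in the form $\mathbb V_{\mu_+}=\prod_{\gamma>0,\,(\gamma,\mu_+)=1}(\hbar+\gamma)^{-1}=F_{\mu_+}$; in its Step 1, the roots with $(\gamma,\mu_+)=-1$ are negative because $\mu_+$ is dominant. This proves the displayed formula.

For the polynomiality, the reduced denominator of the geometric side divides $\prod_{\gamma>0}\gamma\prod_{\gamma}(\hbar-\gamma)$, the second product over all roots. By (1) its irreducible factors are proportional to forms $w_a(d)$ with $0\ne d\in Q_+$, which have a positive coefficient of $\hbar$ and nonnegative coefficients in the $(a,\beta_l)$. This excludes $\gamma$, and excludes $\hbar-\gamma$ for $\gamma>0$. What remains is $\hbar-\gamma$ with $\gamma<0$, that is, $\hbar+\gamma$ with $\gamma>0$, each at most once. For the limit, $w_a(d_j)|_{a=0}=\frac\hbar2(d_j,d_j)\ne0$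 in every term of (1), so the limit is $\hbar^{-N}\sum_{\text{paths}}\prod_j\frac2{(d_j,d_j)}$. By (F4) there is at least one path, and every term is positive. $\square$
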